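\title{Infinite computable dimension is $\Sigma^1_1$-complete}

\begin{abstract}
The computable dimension of a computable structure is the number of its computable copies up to computable isomorphism. We show that the index set of the computable structures of infinite computable dimension is $\Sigma^1_1$-complete. More precisely, for every $\Sigma^1_1$ set $X$ we build, uniformly in $x$, a computable structure that is rigid and computably categorical if $x\notin X$, and that has infinitely many computable copies, pairwise not hyperarithmetically isomorphic, if $x\in X$. The proof combines a structure whose nontrivial automorphisms compute paths through a given tree with a priority construction of temporary labels. We also obtain hardness results for other sets of dimensions.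
\end{abstract}

\section{Introduction}

A structure is \emph{computable} if its universe is a computable set of natural numbers and its atomic diagram is computable. A \emph{computable copy} of $\mathcal A$ is a computable structure isomorphic to $\mathcal A$. Two computable copies of $\mathcal A$ are isomorphic, but perhaps not by a computable map, and then a subset that is decidable in one copy may be undecidable in the other. The \emph{computable dimension} $\dim\mathcal A\in\{1,2,\dots\}\cup\{\omega\}$ of a computable structure $\mathcal A$ is the number of its computable copies up to computable isomorphism, where $\omega$ means that there are infinitely many computable copies, pairwise not computably isomorphic. Structures of dimension $1$ are called \emph{computably categorical}.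

\begin{example}\label{ex:first}
A finite structure has dimension $1$, since finite maps are computable, and so does $(\mathbb Q,<)$, since the back-and-forth construction is effective. Now let $\mathcal A$ be the graph that consists of infinitely many isolated vertices and infinitely many disjoint edges. Given an infinite coinfinite c.e.\ set with a computable one-one enumeration $a_0,a_1,\dots$, join $2a_s$ to $2s+1$ for each $s$. This is a computable copy of $\mathcal A$ whose set of isolated vertices has the Turing degree of the given set. A computable isomorphism preserves that degree, and there are infinitely many c.e.\ degrees, so $\dim\mathcal A=\omega$. On the other hand, $\emptyset'$ decides whether a vertex is isolated, so any two computable copies of $\mathcal A$ are isomorphic by a map computable from $\emptyset'$.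
\end{example}

How hard is it to tell the dimension from a program for the structure? Fix an effective list of the diagrams of the partial computable structures and write $\mathcal A_i$ for the $i$th one. The \emph{index set} of a class $K$ of computable structures is $\{i:\mathcal A_i\in K\}$; an index whose partial diagram does not determine a total computable structure belongs to no index set. It is known that the index set of the computably categorical structures is $\Pi^1_1$-complete and that, for each finite $n\ge1$, the index set of the structures of dimension $n$ is $\Pi^1_1$-complete. The remaining case is the following question from \cite{HT}: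
\begin{quote}
\emph{What is the complexity of the index set of the computable structures of computable dimension $\omega$?}
\end{quote}

The definition suggests a guess. Dimension $\omega$ asserts the existence of arbitrarily many copies that are isomorphic to $\mathcal A_i$, which costs one existential function quantifier, and pairwise not computably isomorphic, which is arithmetical. So the index set is $\Sigma^1_1$, and one expects that the function quantifier cannot be removed. The known results do not give this directly. A reduction showing that dimension $1$ is $\Pi^1_1$-hard has to produce, on the negative instances, only something that is not of dimension $1$, and dimension $2$ would do. Nor does hardness pass to unions: the union of the index sets for all dimensions, $\omega$ included, is the arithmetical set of total indices. What is needed is a reduction that controls the dimension on both sides. We give one; it does not use the known results quoted above.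

\begin{theorem}\label{thm:main}
The set $\{i:\dim\mathcal A_i=\omega\}$ is $\Sigma^1_1$-complete under many-one reducibility.
\end{theorem}

The reduction separates the two cases much more than Theorem~\ref{thm:main} requires. Let $\Gamma$ be $\Delta^0_\alpha$ for some $1\le\alpha<\omega_1^{CK}$, or $\Delta^1_1$. The \emph{$\Gamma$-dimension} of $\mathcal A$ is the number of its computable copies up to isomorphisms in $\Gamma$. For $\Gamma=\Delta^0_1$ this is the computable dimension; the graph of Example~\ref{ex:first} has $\Delta^0_2$-dimension $1$. A structure is \emph{rigid} if its only automorphism is the identity.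

\begin{theorem}\label{thm:strong}
For every $\Sigma^1_1$ set $X\subseteq\omega$ there is a computable function $x\mapsto\mathcal C_x$ into indices of total computable structures such that
\begin{itemize}
\item if $x\notin X$, then $\mathcal C_x$ is rigid and computably categorical;
\item if $x\in X$, then $\mathcal C_x$ has infinitely many computable copies, pairwise not hyperarithmetically isomorphic.
\end{itemize}
Hence for each $\Gamma$ as above, the set of indices of structures of infinite $\Gamma$-dimension is $\Sigma^1_1$-complete.
\end{theorem}

\begin{theorem}\label{thm:sets}
For each finite $n\ge1$ and each $\Sigma^1_1$ set $X$ there is a computable function $x\mapsto\mathcal C^n_x$ with $\dim\mathcal C^n_x=\omega$ if $x\in X$ and $\dim\mathcal C^n_x=n$ if $x\notin X$. Hence for $D\subseteq\{1,2,\dots\}\cup\{\omega\}$, the index set of ``$\dim\in D$'' is $\Sigma^1_1$-hard if $\omega\in D$ and $D$ omits some finite $n$, and $\Pi^1_1$-hard if $\omega\notin D\ne\emptyset$. In particular, ``$\dim\ge n$'' $(n\ge2)$ is $\Sigma^1_1$-complete, and ``$\dim\le n$'' $(n\ge1)$ and ``$\dim$ finite'' are $\Pi^1_1$-complete.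
\end{theorem}

The proof has an algebraic half and a computability-theoretic half. Membership in $X$ is the existence of a path through a computable tree $T$, which we may take to have no hyperarithmetic path. In Section~\ref{sec:structure} we attach to $T$ a structure $S$ whose nontrivial automorphisms compute paths through $T$. If $T$ has no path, $S$ is rigid. If $T$ has a path, then naming different points of one orbit gives copies that are isomorphic only by maps that compute a path. Rigidity, however, does not make the unique isomorphism between two copies computable. To get that, we add labels that help us find certain points in any given copy, and we remove their effect later so that enough automorphisms survive. Section~\ref{sec:reduction} isolates what the labels must achieve and derives Theorems~\ref{thm:main} and~\ref{thm:strong}; Sections~\ref{sec:construction} and~\ref{sec:verification} construct the labels; Section~\ref{sec:sets} proves Theorem~\ref{thm:sets}.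

\section{Background and upper bounds}\label{sec:background}

\subsection*{The list of structures}
An index codes a partial computable structure in one of a uniformly computable family of languages that includes all finite relational ones. We call $i$ \emph{total} if it determines a computable structure. The statements ``$i$ is total'' and ``$i,j$ are total and have the same language'' are arithmetical, and from a program for a computable structure one effectively obtains an index in the list. An infinite computable structure is carried by the increasing enumeration of its universe to a computable structure with universe $\omega$; we use this computable renaming freely.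

\subsection*{Analytical sets}
A set $X\subseteq\omega$ is $\Sigma^1_1$ if $X=\{x:\exists f\in\omega^\omega\,\varphi(x,f)\}$ with $\varphi$ arithmetical, $\Pi^1_1$ if its complement is $\Sigma^1_1$, and $\Delta^1_1$, or \emph{hyperarithmetic}, if it is both; a function is hyperarithmetic if its graph is. A set $Y$ is \emph{$\Sigma^1_1$-hard} if for every $\Sigma^1_1$ set $X$ there is a computable $f$ with $x\in X\Leftrightarrow f(x)\in Y$, and \emph{$\Sigma^1_1$-complete} if it is also $\Sigma^1_1$; likewise for $\Pi^1_1$. A \emph{tree} is a set of finite sequences closed under initial segments, and a \emph{path} of a tree is an infinite sequence all of whose finite initial segments lie in the tree. We use the following textbook facts.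
\begin{itemize}
\item[(H1)] $\Sigma^1_1$ and $\Pi^1_1$ are closed under finite unions, finite intersections and number quantifiers.
\item[(H2)] Whatever is arithmetical in finitely many hyperarithmetic sets or functions, in particular whatever is computable from them, is hyperarithmetic.
\item[(H3)] For $1\le\alpha<\omega_1^{CK}$, the $\Delta^0_\alpha$ functions are the functions computable from one fixed hyperarithmetic set $H_\alpha$, an iterate of the Turing jump of $\emptyset$; here $H_1=\emptyset$ and $H_{n+1}=\emptyset^{(n)}$.
\item[(H4)] If $\varphi(x,f)$ is $\Pi^1_1$, then so is ``there is a hyperarithmetic $f$ with $\varphi(x,f)$''.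
\item[(H5)] If $X$ is $\Sigma^1_1$, there are uniformly computable trees $T'_x\subseteq\omega^{<\omega}$ such that $x\in X$ if and only if $T'_x$ has a path.
\item[(H6)] (Kleene) There is a computable tree $U\subseteq\omega^{<\omega}$ with a path but no hyperarithmetic path.
\end{itemize}
The inverse of an isomorphism $f$ is computable from $f$, and a composition is computable from its factors. So by (H2) and (H3), being isomorphic by a map in $\Gamma$ is an equivalence relation on computable structures, and every $\Gamma$ is contained in $\Delta^1_1$ and contains the computable functions.

\begin{proposition}\label{prop:upper}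
For each $\Gamma$, the index set of ``infinite $\Gamma$-dimension'' is $\Sigma^1_1$. The index sets of ``$\dim\ge n$'' are $\Sigma^1_1$, and those of ``$\dim\le n$'' and ``$\dim$ finite'' are $\Pi^1_1$.
\end{proposition}

\begin{proof}
For total $i,j$ in the same language, ``$f$ is an isomorphism $\mathcal A_i\to\mathcal A_j$'' is arithmetical in $f,i,j$, so ``$\mathcal A_i\cong\mathcal A_j$'' is $\Sigma^1_1$. Consider the statement ``no isomorphism $\mathcal A_i\to\mathcal A_j$ is in $\Gamma$''. For $\Gamma=\Delta^0_\alpha$ it says that no program with oracle $H_\alpha$ computes an isomorphism; this is arithmetical in $H_\alpha$, hence hyperarithmetic by (H2), and arithmetical when $\alpha=1$. For $\Gamma=\Delta^1_1$ its negation is $\Pi^1_1$ by (H4). In all cases it is $\Sigma^1_1$.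

The structure $\mathcal A_i$ has $\Gamma$-dimension at least $n$ if and only if $i$ is total and there are total $i_1,\dots,i_n$ with $\mathcal A_{i_k}\cong\mathcal A_i$ for all $k$ and with no isomorphism $\mathcal A_{i_k}\to\mathcal A_{i_l}$ in $\Gamma$ for $k\ne l$. It has infinite $\Gamma$-dimension if and only if this holds for every $n$. Both statements are $\Sigma^1_1$ by (H1). Finally, ``$\dim\le n$'' says that $i$ is total and not of dimension at least $n+1$, and ``$\dim$ finite'' says that $i$ is total and not of dimension $\omega$.
\end{proof}

\section{A structure whose automorphisms compute paths}\label{sec:structure}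

Fix a $\Sigma^1_1$ set $X$ and $x\in\omega$. Everything below is uniform in $x$, which we mostly suppress.

\subsection*{The trees $T$ and $T^*$}
Take $T'_x$ from (H5), adding the empty sequence $\langle\rangle$ if necessary, and $U$ from (H6). Let $T\subseteq\omega^{<\omega}$ be the tree of pairs $(\sigma,\eta)$ with $\sigma\in T'_x$, $\eta\in U$, $|\sigma|=|\eta|$, where a pair is coded by the sequence of codes of $(\sigma(m),\eta(m))$. A path of $T$ is a path of $T'_x$ together with a path of $U$. Therefore
\begin{equation}\label{eq:T}
T\text{ has a path if and only if }x\in X,\quad\text{and}\quad T\text{ has no hyperarithmetic path.}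
\end{equation}
Next we repeat every branch infinitely often. Let $T^*$ be the tree of all sequences $\nu=\langle(j_0,d_0),\dots,(j_{k-1},d_{k-1})\rangle$ of pairs of numbers with $\mathrm{tp}(\nu):=\langle j_0,\dots,j_{k-1}\rangle\in T$. Elements of $T^*$ are \emph{nodes}, the root is $r$, and $\mathrm{Ch}(\nu)$ is the set of children of $\nu$ in $T^*$. The child $\nu^\frown(j,d)$ has \emph{type} $j$. If $\mathrm{tp}(\nu)^\frown j\in T$, then $\nu$ has infinitely many children of type $j$. The repetition will give infinitely many copies, and it will let us steer around nodes that the labels have spoiled. Let $\#$ be the restriction to $T^*$ of a standard coding of finite sequences, so $\#\colon T^*\to\omega$ is a computable injection with computable range.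

\subsection*{The structure $S$}
For a node $\nu$, the finite subsets of $\mathrm{Ch}(\nu)$ form a group under symmetric difference $\triangle$. Let $W_\nu$ be the set of \emph{points} $(\nu,a)$ with $a\subseteq\mathrm{Ch}(\nu)$ finite, and call $b_\nu=(\nu,\emptyset)$ the \emph{base point}. A \emph{labeling} is a set $\mathbf L=\bigcup_s\mathbf L_s$ of pairs $(\ell,p)$, with $\ell\in\omega$ and $p$ a point, given by a uniformly computable nondecreasing sequence $\mathbf L_s$. If $(\ell,p)\in\mathbf L$, we say that $p$ \emph{carries the label} $\ell$. In this section $\mathbf L$ is arbitrary.

The language is $\mathcal L_0=\{Z,\mathrm{Succ},V,E,R,L\}$, with arities $1,2,2,3,2,3$. The universe of $S$ consists of three disjoint parts: \emph{numbers} $\underline n$ for $n\in\omega$; the points; and one \emph{witness} for each $(\ell,p)\in\mathbf L$, namely the triple $(s,\ell,p)$ with $s$ least such that $(\ell,p)\in\mathbf L_s$. The relations hold exactly in the following cases.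
\begin{itemize}
\item $Z(\underline0)$ and $\mathrm{Succ}(\underline n,\underline{n+1})$.
\item $V(\underline{\#\nu},p)$ for $p\in W_\nu$.
\item $E(\underline{\#\tau},(\nu,a),(\nu,a\triangle\{\tau\}))$ for $\tau\in\mathrm{Ch}(\nu)$.
\item $R((\nu,a),(\tau,b))$ for $\tau\in\mathrm{Ch}(\nu)$ with $[\tau\in a\Leftrightarrow|b|\text{ odd}]$.
\item $L(\underline\ell,p,u)$ for $u$ the witness of $(\ell,p)$.
\end{itemize}
Whether a triple $(s,\ell,p)$ is a witness is decidable, so $S$ is computable, uniformly in $x$ and a program for $(\mathbf L_s)$. As in Example~\ref{ex:first}, witnesses let a computable structure contain a c.e.\ property, here ``$p$ carries $\ell$''. The numbers serve as names for nodes and labels within a finite language. The relation $E$ makes $W_\nu$ the Cayley graph of its group, with the edges colored by the generators $\{\tau\}$; it does not single out $b_\nu$. The relation $R$ ties a node to its children. Note that $R(b_\nu,b_\tau)$ holds for $\tau\in\mathrm{Ch}(\nu)$.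

Finally let $\mathcal L=\mathcal L_0\cup\{C\}$ with $C$ unary, and write $(S,p)$ for the expansion of $S$ in which $C=\{p\}$. We shall take $\mathcal C_x=(S,b_r)$ for a suitable labeling.

\begin{example}\label{ex:chain}
The definition makes sense for any tree in place of $T^*$. Let $\mathbf L=\emptyset$ and let the tree be a chain $\nu_0,\nu_1,\dots$, in which $\nu_{m+1}$ is the only child of $\nu_m$. If $\nu_m$ is not a leaf, $W_{\nu_m}$ has two points, $b_m=(\nu_m,\emptyset)$ and $c_m=(\nu_m,\{\nu_{m+1}\})$; a leaf has only $b_m$. We have $R(b_m,b_{m+1})$ and $R(c_m,c_{m+1})$, while $R(b_m,c_{m+1})$ and $R(c_m,b_{m+1})$ fail; see Figure~\ref{fig:chain}. An automorphism that swaps $b_0$ and $c_0$ sends $R(b_0,b_1)$ to $R(c_0,\cdot)$, so it must send $b_1$ to $c_1$, then $b_2$ to $c_2$, and so on. If the chain ends, this is impossible and the structure is rigid. If the chain is infinite, swapping $b_m$ and $c_m$ for all $m$ is an automorphism. Now let the root $r$ have two children $\tau,\tau'$, each the top of an infinite chain. Then $W_r$ is a square with vertices $\emptyset,\{\tau\},\{\tau'\},\{\tau,\tau'\}$. Swapping along the chain of $\tau$ and translating the square by $\{\tau\}$ is an automorphism, so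 $(S,(r,\{\tau\}))\cong(S,b_r)\cong(S,(r,\{\tau'\}))$. An isomorphism between the outer two translates the square by $\{\tau,\tau'\}$ and therefore swaps along both chains.
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}
\foreach \y in {0,1,2} {\fill (0,-\y) circle (2pt) node[left] {$b_{\y}$};}
\foreach \y in {0,1} {\fill (1.4,-\y) circle (2pt) node[right] {$c_{\y}$}; \draw[dashed] (0,-\y)--(1.4,-\y);}
\draw (0,0)--(0,-2); \draw (1.4,0)--(1.4,-1);
\foreach \y in {0,1,2} {\fill (5,-\y) circle (2pt) node[left] {$b_{\y}$}; \fill (6.4,-\y) circle (2pt) node[right] {$c_{\y}$}; \draw[dashed] (5,-\y)--(6.4,-\y);}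
\draw (5,0)--(5,-2.5); \draw (6.4,0)--(6.4,-2.5);
\node at (5.7,-2.6) {$\vdots$};
\end{tikzpicture}
\caption{The points of the structure built on a chain of three nodes (left) and on an infinite chain (right). Each row is the set of points of one node; dashed edges are $E$, solid edges are $R$. Automorphisms preserve rows. The left structure is rigid, and the right one has the left--right reflection as an automorphism.}\label{fig:chain}
\end{figure}

In a branching tree the swap demanded of $\tau$ should not be tied to a particular child of $\tau$. This is the reason for parity: $b\mapsto|b|\bmod2$ is the homomorphism to $\mathbb Z/2$ that is nonzero on every singleton, so the demand can be passed on to any child, and must be passed on to some child.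

\begin{definition}
Let $Q\subseteq T^*$ be closed under children. A family $v=(v_\nu)_{\nu\in Q}$ of finite sets $v_\nu\subseteq\mathrm{Ch}(\nu)$ is \emph{coherent} if $\tau\in v_\nu\Leftrightarrow|v_\tau|$ odd, for all $\nu\in Q$ and $\tau\in\mathrm{Ch}(\nu)$; equivalently, if $R((\nu,v_\nu),(\tau,v_\tau))$ holds for all such $\nu,\tau$. A node $\nu$ is \emph{good} if every label is carried by all points of $W_\nu$ or by none.
\end{definition}

\begin{lemma}\label{lem:path}
If $v$ is coherent on $Q$ and $v_\nu\ne\emptyset$ for some $\nu\in Q$, then $T$ has a path computable from $v$.
\end{lemma}

\begin{proof}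
Put $\mu_0=\nu$. If $\mu_m\in Q$ and $v_{\mu_m}\ne\emptyset$, let $\mu_{m+1}$ be the element of $v_{\mu_m}$ with least $\#$. It is a child of $\mu_m$, so it lies in $Q$, and $|v_{\mu_{m+1}}|$ is odd, so $v_{\mu_{m+1}}\ne\emptyset$. The union of the sequences $\mathrm{tp}(\mu_m)$ is a path of $T$.
\end{proof}

\begin{lemma}\label{lem:aut}
\begin{enumerate}
\item[(a)] Let $\psi$ be an automorphism of $S$. There is a coherent family $v$ on $T^*$, computable from $\psi$, such that $\psi((\nu,a))=(\nu,a\triangle v_\nu)$ for all points. If all $v_\nu$ are empty, $\psi$ is the identity.
\item[(b)] Let $v$ be a coherent family on $T^*$ such that $\nu$ is good whenever $v_\nu\ne\emptyset$. Then $S$ has an automorphism with $(\nu,a)\mapsto(\nu,a\triangle v_\nu)$ for all points.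
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The element $\underline0$ is the only one with $Z$, and $\underline{n+1}$ is the only $\mathrm{Succ}$-successor of $\underline n$, so $\psi$ fixes all numbers. By $V$ it maps each $W_\nu$ to itself. Define $v_\nu$ by $\psi(b_\nu)=(\nu,v_\nu)$. If $\psi((\nu,a))=(\nu,a\triangle v_\nu)$ and $\tau\in\mathrm{Ch}(\nu)$, then $\psi((\nu,a\triangle\{\tau\}))$ is the unique $q$ with $E(\underline{\#\tau},(\nu,a\triangle v_\nu),q)$, which is $(\nu,a\triangle\{\tau\}\triangle v_\nu)$. Since the sets $a$ are finite, induction on $|a|$ gives the formula. Applying $\psi$ to $R(b_\nu,b_\tau)$ gives coherence. If all $v_\nu$ are empty, $\psi$ fixes numbers and points, and then each witness $u$, as the unique element with $L(\underline\ell,p,u)$ for its pair $(\ell,p)$.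

(b) Let $\psi$ fix the numbers and act on points as stated. It is an involution that preserves $Z$, $\mathrm{Succ}$, $V$ and $E$. For $\tau\in\mathrm{Ch}(\nu)$ write $[\tau\in a]$ for the truth value in $\{0,1\}$. Then $R((\nu,a),(\tau,b))$ says $[\tau\in a]+|b|\equiv0\pmod2$, and
\[
[\tau\in a\triangle v_\nu]+|b\triangle v_\tau|\equiv\bigl([\tau\in a]+|b|\bigr)+\bigl([\tau\in v_\nu]+|v_\tau|\bigr)\pmod2 .
\]
The last bracket is even by coherence, so $\psi$ preserves the truth value of $R$. Points move only inside $W_\nu$ for good $\nu$, so $(\ell,p)\in\mathbf L\Leftrightarrow(\ell,\psi(p))\in\mathbf L$. Send the witness of $(\ell,p)$ to the witness of $(\ell,\psi(p))$; then $L$ is preserved as well.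
\end{proof}

An isomorphism onto a computable copy is as easy to compute as its values on base points. For a partial computable $\mathcal L_0$-structure $M$ with universe $\omega$, let $\underline0^M$ be the first element found with $Z$ and let $\underline{n+1}^M$ be the first $\mathrm{Succ}$-successor of $\underline n^M$ found. The map $n\mapsto\underline n^M$ is partial computable, uniformly in a program for $M$, and if $g\colon S\to M$ is an isomorphism with $M$ total, then $\underline n^M$ is defined and equals $g(\underline n)$.

\begin{lemma}\label{lem:base}
Let $g\colon S\to M$ be an isomorphism onto a computable structure with universe $\omega$. If $\nu\mapsto g(b_\nu)$ is computable, then $g$ is computable.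
\end{lemma}

\begin{proof}
We have $g(\underline n)=\underline n^M$. To compute $g((\nu,\{\tau_1,\dots,\tau_m\}))$, start at $q_0=g(b_\nu)$ and search successively for the unique $q_k$ with $E^M(\underline{\#\tau_k}^M,q_{k-1},q_k)$; the value is $q_m$. The witness of $(\ell,p)$ goes to the unique $u'$ with $L^M(\underline\ell^M,g(p),u')$, found by search.
\end{proof}

\section{What the labels must do}\label{sec:reduction}

Two extreme labelings show the tension. If $\mathbf L=\emptyset$, every node is good and all coherent families give automorphisms, but base points are hard to find. Since $R((\nu,a),b_\tau)$ means $\tau\notin a$, the point $b_\nu$ is the only $p\in W_\nu$ with $R(p,b_\tau)$ for all children $\tau$; this is a recursion on the tree with an infinite check at each step, not an algorithm. Indeed, translating $W_\nu$ by $\{\tau,\tau'\}$ and fixing everything else preserves all relations except $R$ between $W_\nu$ and $W_\tau\cup W_{\tau'}$, so the wrong point $(\nu,\{\tau,\tau'\})$ looks right until one examines these two children. If instead $\mathbf L=\{(0,b_\nu):\nu\in T^*\}$, then $g(b_\nu)$ can be found in any copy by searching for the label, but no node with a child is good and $S$ is rigid whether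 or not $T$ has a path. We need a labeling in between.

Call $G\subseteq T^*$ \emph{rich} if $r\in G$ and, whenever $\nu\in G$ and $\mathrm{tp}(\nu)^\frown j\in T$, infinitely many children of $\nu$ of type $j$ lie in $G$.

\begin{proposition}\label{prop:labels}
Uniformly in $x$ there is a labeling $\mathbf L$ such that:
\begin{enumerate}
\item[(i)] there is a rich set of good nodes;
\item[(ii)] for every computable copy $M$ of $S$ with universe $\omega$ there are a finite set $P\subseteq T^*$ closed under parents and a computable map $\nu\mapsto y_\nu$ from $T^*\setminus P$ to $M$ such that $V^M(\underline{\#\nu}^M,y_\nu)$ and $R^M(y_\nu,y_\tau)$ hold for all $\nu\in T^*\setminus P$ and $\tau\in\mathrm{Ch}(\nu)$.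
\end{enumerate}
\end{proposition}

Here $T^*\setminus P$ is closed under children because $P$ is closed under parents. Clause (ii) does not ask for the base points, only for a computable selection of points that is $R$-linked as the base points are. Both clauses hold whether or not $x\in X$: the construction never guesses whether $T$ has a path. Fix such a labeling and put $\mathcal C_x=(S,b_r)$.

\begin{proposition}\label{prop:wf}
If $x\notin X$, then $\mathcal C_x$ is rigid and computably categorical.
\end{proposition}

\begin{proof}
By \eqref{eq:T} and Lemma~\ref{lem:path}, every coherent family consists of empty sets. So $S$, and with it $\mathcal C_x$, is rigid by Lemma~\ref{lem:aut}(a).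

Let $g$ be an isomorphism from $\mathcal C_x$ onto a computable structure, renamed to have universe $\omega$, and let $M$ be the $\mathcal L_0$-reduct of that structure. Then $g\colon S\to M$ is an isomorphism. Take $P$ and $y_\nu$ from (ii). From $V^M(g(\underline{\#\nu}),y_\nu)$ we get $y_\nu=g((\nu,v_\nu))$ for some $v_\nu$, and $R^M(y_\nu,y_\tau)$ says that $(v_\nu)$ is coherent on $T^*\setminus P$. Hence all $v_\nu$ are empty and $y_\nu=g(b_\nu)$ for $\nu\notin P$. With a finite table of the values $g(b_\nu)$ for $\nu\in P$, the map $\nu\mapsto g(b_\nu)$ is computable, and $g$ is computable by Lemma~\ref{lem:base}. So every computable copy of $\mathcal C_x$ is computably isomorphic to $\mathcal C_x$.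
\end{proof}

\begin{proposition}\label{prop:if}
If $x\in X$, then $\mathcal C_x$ has infinitely many computable copies, pairwise not hyperarithmetically isomorphic.
\end{proposition}

\begin{proof}
Let $h$ be a path of $T$ and $G$ a rich set of good nodes. Infinitely many children of $r$ of type $h(0)$ lie in $G$. For each such child $\tau$ put $p_\tau=(r,\{\tau\})$; the structure $(S,p_\tau)$ is computable.

\emph{$(S,p_\tau)$ is a copy of $\mathcal C_x$.} Put $\nu_0=r$, $\nu_1=\tau$. If $\nu_m\in G$ and $\mathrm{tp}(\nu_m)=h\upharpoonright m$, richness gives a child $\nu_{m+1}\in G$ of type $h(m)$. Let $v_{\nu_m}=\{\nu_{m+1}\}$ for all $m$, and $v_\nu=\emptyset$ for all other $\nu$. This family is coherent. Indeed, let $\mu\in\mathrm{Ch}(\nu)$. If $\mu=\nu_{m+1}$ for some $m$, then $\nu=\nu_m$, so $\mu\in v_\nu$ and $|v_\mu|=1$. Otherwise $\mu\notin v_\nu$, and $\mu$, being different from $r$, is none of the $\nu_m$, so $|v_\mu|=0$. All $\nu_m$ are good, so Lemma~\ref{lem:aut}(b) gives an automorphism $\varphi_\tau$ of $S$ with $\varphi_\tau(b_r)=p_\tau$.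

\emph{Different copies are not hyperarithmetically isomorphic.} Let $\tau\ne\tau'$ and let $\psi\colon(S,p_\tau)\to(S,p_{\tau'})$ be an isomorphism. It is an automorphism of $S$; take $v$ from Lemma~\ref{lem:aut}(a). From $\psi(p_\tau)=p_{\tau'}$ we get $\{\tau\}\triangle v_r=\{\tau'\}$, so $v_r=\{\tau,\tau'\}\ne\emptyset$. By Lemma~\ref{lem:path}, $\psi$ computes a path of $T$. By \eqref{eq:T} and (H2), $\psi$ is not hyperarithmetic.
\end{proof}

\begin{proof}[Proof of Theorems~\ref{thm:main} and~\ref{thm:strong}, given Proposition~\ref{prop:labels}]
The structure $\mathcal C_x$ is total for every $x$ and computable uniformly in $x$, so an index for it is computable from $x$. Propositions~\ref{prop:wf} and~\ref{prop:if} are the two cases of Theorem~\ref{thm:strong}. Every $\Gamma$ contains the computable functions and is contained in $\Delta^1_1$, so $\mathcal C_x$ has $\Gamma$-dimension $1$ if $x\notin X$ and infinite $\Gamma$-dimension if $x\in X$. This gives $\Sigma^1_1$-hardness, and Proposition~\ref{prop:upper} gives completeness. Theorem~\ref{thm:main} is the case $\Gamma=\Delta^0_1$.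
\end{proof}

\begin{remark}
The tree $U$ is used only in the last line of the proof of Proposition~\ref{prop:if}; for Theorem~\ref{thm:main} alone, a computable tree with a path but no computable path would do. The absence of paths is what turns (ii) into $y_\nu=g(b_\nu)$. If $x\in X$ and $M$ is $S$ itself, this equation cannot hold for both $g=\mathrm{id}$ and $g=\varphi_\tau$, since these differ at $b_{\nu_m}$ for all $m$ while $y_\nu$ does not depend on $g$.
\end{remark}

\begin{remark}
The language $\mathcal L$ is finite and relational. If one insists on graphs, one can apply the uniformly effective, dimension-preserving coding of Hirschfeldt, Khoussainov, Shore and Slinko \cite{HKSS}. We do not use this.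
\end{remark}

\section{Construction of the labeling}\label{sec:construction}

\subsection*{One opponent}
Suppose first that we face a single partial computable structure $M$. Let $P=\{r\}$ and $F(n)=\{\nu\notin P:\#\nu\le n\}$. \emph{Challenge $n$} puts the label $n$ on $b_\nu$, and on no other point, for all $\nu\in F(n)$. We then wait until $M$ \emph{meets} the challenge: (1) for each $\nu\in F(n)$ it shows the label $n$ on exactly one point $y_\nu$ of its version of $W_\nu$; (2) for $\nu\in F(n-1)$ it shows the label $n-1$ on that same point and no other; (3) the points $y_\nu$ are $R$-linked. At that moment we neutralize the label $n-1$ by spreading it over all of $W_\nu$, for $\nu\in F(n-1)$, and we issue challenge $n+1$. At a node with $\#\nu=0$ and two points $b,c$, as in Example~\ref{ex:chain}, the play runs as follows.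
\begin{center}
\begin{tabular}{lccc}
event & labels on $b$ & labels on $c$ & labels seen on $y_\nu$\\
\hline
$0$ issued & $0$ & none & none\\
$0$ met, $1$ issued & $0,1$ & none & $0$\\
$1$ met, $2$ issued & $0,1,2$ & $0$ & $0,1$\\
$2$ met, $3$ issued & $0,1,2,3$ & $0,1$ & $0,1,2$
\end{tabular}
\end{center}
There are two outcomes. If challenge $k$ is never met, the labels $k-1$ and $k$ stay on base points forever. A true copy would eventually show exactly this picture, so $M$ is not a copy; the price is that nodes with $\#\nu\le k$ may be bad. If all challenges are met, every label is eventually spread and all nodes are good. Then $b$ and $c$ carry the same labels in the end, and nothing prevents $M$ from having shown them first on $g(c)$. But (2) forces $M$ to keep its choice $y_\nu$ from one challenge to the next, and (3) forces the choices to be linked, which is all that (ii) asks. On the left chain of Figure~\ref{fig:chain}, $y_{\nu_2}=g(b_2)$ is the only option and the link then forces $y_{\nu_1}=g(b_1)$. The delay in spreading is needed for (2): a label that has already been spread would, in a true copy, soon appear on a second point.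

\subsection*{Many opponents}
Each opponent with a finite outcome spoils finitely many nodes, but together they could spoil every node. Clause (ii) allows each opponent a finite exceptional set $P$, so we forbid the strategy for the $e$th opponent to label a finite \emph{protected} set, and we let these sets grow to a rich set. A node added to the protected set for the $e$th opponent is still exposed to the earlier ones, so it must have $\#\nu$ larger than their finite outcomes. These outcomes are not computable. We therefore use one strategy $\rho$ for each guess $\rho(0),\dots,\rho(e-1)$ at the earlier outcomes, and we must keep strategies with a wrong guess from spoiling the nodes protected by the correct ones. A finite guess that is too small is eventually refuted, and the strategy then spreads all its labels. A finite guess that is too large never looks correct, so we let a strategy issue a challenge only while its finite guesses look correct. A wrong guess of $\infty$ is never refuted; we let the strategy issue challenge $n$ only after the earlier strategy has met $n$ challenges, so that it spoils no more than the earlier strategy does.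

\subsection*{Definitions}
Let $M_0,M_1,\dots$ be an effective list of all partial computable $\mathcal L_0$-structures with universe $\omega$. For $M=M_e$, let $\mathrm{Lab}^e_s(\ell,\nu)$ be the set of $y<s$ such that, within $s$ steps, $\underline{\#\nu}^M$ and $\underline\ell^M$ are computed and $V(\underline{\#\nu}^M,y)$ and $L(\underline\ell^M,y,u)$, for some $u<s$, are seen to hold in $M$. This finite set is computable from $e,s,\ell,\nu$ and nondecreasing in $s$. If $M_e$ is total and $g\colon S\to M_e$ is an isomorphism, then
\begin{equation}\label{eq:lab}
\bigcup_s\mathrm{Lab}^e_s(\ell,\nu)=g\bigl(\{p\in W_\nu:p\text{ carries }\ell\}\bigr).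
\end{equation}

A \emph{strategy} is a finite sequence $\rho\in(\omega\cup\{\infty\})^{<\omega}$; strategies are effectively coded by numbers. The strategy $\rho$ plays against $M_{|\rho|}$ with its own labels $\ell_{\rho,n}$, where $(\rho,n)\mapsto\ell_{\rho,n}$ is a computable injection into $\omega$.

Define finite sets $P_\rho\subseteq T^*$ by recursion. Let $P_{\langle\rangle}=\{r\}$. Let $P_{\rho^\frown o}$ consist of $P_\rho$ together with, for each $\nu\in P_\rho$ and each $j\le|\rho|$ with $\mathrm{tp}(\nu)^\frown j\in T$, the child $\tau\notin P_\rho$ of $\nu$ of type $j$ with least $\#\tau$ exceeding all finite entries of $\rho^\frown o$. Such a child exists because there are infinitely many of type $j$, and it is found by search. Each $P_\rho$ is finite, closed under parents and computable from $\rho$, and $\rho\subseteq\rho'$ implies $P_\rho\subseteq P_{\rho'}$. Let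
\[
F_\rho(n)=\{\nu\in T^*:\#\nu\le n\}\setminus P_\rho .
\]

At each stage, every label $\ell$ has at every node $\nu$ a \emph{state} in $\{0,1,2\}$, initially $0$ and never decreasing. State $0$ means that no point of $W_\nu$ carries $\ell$, state $1$ that only $b_\nu$ does, state $2$ that all points of $W_\nu$ do. (At a leaf, states $1$ and $2$ describe the same labeling, which does no harm.) Let $\mathbf L_s$ be the set of pairs described by the states at stage $s$.

\subsection*{The construction}
Let $N_\rho(s)$ be the number of challenges of $\rho$ met by stage $s$, with $N_\rho(0)=0$. At stage $s+1$, each strategy $\rho$ with code less than $s$ that has not died carries out the first of the following clauses that applies, if any, using the values at stage $s$. Put $e=|\rho|$ and $n=N_\rho(s)$.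
\begin{description}
\item[Death.] $N_{\rho\upharpoonright i}(s)>\rho(i)$ for some $i<e$ with $\rho(i)\in\omega$. Then every label of $\rho$ that is in state $1$ at some node goes to state $2$ there, and $\rho$ \emph{dies}: it never acts again.
\item[Issue.] Challenge $n$ has not been issued, and for all $i<e$ we have $N_{\rho\upharpoonright i}(s)=\rho(i)$ if $\rho(i)\in\omega$ and $N_{\rho\upharpoonright i}(s)\ge n$ if $\rho(i)=\infty$. Then \emph{issue challenge $n$}: put $\ell_{\rho,n}$ in state $1$ at all $\nu\in F_\rho(n)$.
\item[Meet.] Challenge $n$ has been issued, and
\begin{enumerate}
\item[(1)] for each $\nu\in F_\rho(n)$, the set $\mathrm{Lab}^e_s(\ell_{\rho,n},\nu)$ has exactly one element $y^{(n)}_\nu$;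
\item[(2)] if $n>0$, then $\mathrm{Lab}^e_s(\ell_{\rho,n-1},\nu)=\{y^{(n)}_\nu\}$ for each $\nu\in F_\rho(n-1)$;
\item[(3)] for all $\nu,\tau\in F_\rho(n)$ with $\tau\in\mathrm{Ch}(\nu)$, the relation $R(y^{(n)}_\nu,y^{(n)}_\tau)$ is seen to hold in $M_e$ within $s$ steps.
\end{enumerate}
Then challenge $n$ is \emph{met}: put $N_\rho(s+1)=n+1$ and, if $n>0$, move $\ell_{\rho,n-1}$ from state $1$ to state $2$ at all $\nu\in F_\rho(n-1)$.
\end{description}
In all other cases $N_\rho(s+1)=N_\rho(s)$. At each stage finitely many strategies act, each after a finite check and on finitely many pairs $(\ell,\nu)$. So the states are computable, and $\mathbf L=\bigcup_s\mathbf L_s$ is a labeling, uniformly in $x$. Only $\rho$ touches the labels of $\rho$, and the construction gives the following complete history of a label.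
\begin{itemize}
\item[(L)] The label $\ell_{\rho,n}$ is always in state $0$ outside $F_\rho(n)$. On $F_\rho(n)$ it is in state $0$ until $\rho$ issues challenge $n$, then in state $1$ until $\rho$ meets challenge $n+1$ or dies, and in state $2$ from then on.
\end{itemize}

\section{Verification}\label{sec:verification}

Each $N_\rho$ is nondecreasing, so it has a limit in $\omega\cup\{\infty\}$. The \emph{true path} $\pi\in(\omega\cup\{\infty\})^\omega$ is defined by recursion:
\[
\pi(i)=\lim_sN_{\pi\upharpoonright i}(s).
\]
A strategy $\pi\upharpoonright e$ never dies, since $N_{\pi\upharpoonright i}(s)\le\pi(i)$ for all $i$ and $s$. Let $G=\bigcup_eP_{\pi\upharpoonright e}$. We need only the existence of $\pi$ and $G$, not any way of computing them.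

\begin{lemma}\label{lem:rich}
$G$ is rich.
\end{lemma}

\begin{proof}
We have $r\in P_{\langle\rangle}$. Let $\nu\in P_{\pi\upharpoonright e_0}$ and $\mathrm{tp}(\nu)^\frown j\in T$. For each $e\ge\max(e_0,j)$, the step from $P_{\pi\upharpoonright e}$ to $P_{\pi\upharpoonright(e+1)}$ adds a new child of $\nu$ of type $j$.
\end{proof}

\begin{lemma}\label{lem:good}
Every node in $G$ is good.
\end{lemma}

\begin{proof}
Let $\nu\in P_{\pi\upharpoonright e}$ and let $\rho$ be any strategy. We show that no label of $\rho$ has final state $1$ at $\nu$; then every label ends in state $0$ or $2$ at $\nu$, and $\nu$ is good.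

If $\rho\supseteq\pi\upharpoonright e$, then $\nu\in P_\rho$, so $\nu\notin F_\rho(n)$ for all $n$, and (L) applies. Otherwise let $\sigma=\pi\upharpoonright i$ be the longest common initial segment of $\rho$ and $\pi$. Then $i<e$, $\lim_sN_\sigma(s)=\pi(i)$, and either $\rho=\sigma$ or $\rho(i)\ne\pi(i)$. The following four cases are exhaustive.

\emph{Case 1: $\rho=\sigma$ and $\pi(i)=\infty$.} For every $n$, challenge $n+1$ of $\rho$ is met, so $\ell_{\rho,n}$ ends in state $2$ on $F_\rho(n)$.

\emph{Case 2: $\rho(i)\in\omega$ and $\rho(i)<\pi(i)$.} For large $s$ we have $N_\sigma(s)>\rho(i)$, so $\rho$ dies, and no label of $\rho$ is in state $1$ after that.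

\emph{Case 3: $\rho(i)\in\omega$ and $\rho(i)>\pi(i)$.} Then $N_\sigma(s)\le\pi(i)<\rho(i)$ for all $s$, so $\rho$ never issues a challenge and its labels stay in state $0$.

\emph{Case 4: $\pi(i)=k\in\omega$, and $\rho=\sigma$ or $\rho(i)=\infty$.} A challenge $n$ issued by $\rho$ at stage $s+1$ has $n\le N_\sigma(s)\le k$: if $\rho=\sigma$ because $n=N_\rho(s)$, and if $\rho(i)=\infty$ by the Issue condition. By (L) it suffices to show $\nu\notin F_\rho(n)$ for $n\le k$. If $\nu\in P_\sigma$, then $\nu\in P_\rho$. If not, then $\nu\in P_{\pi\upharpoonright(j+1)}\setminus P_{\pi\upharpoonright j}$ for some $j$ with $i\le j<e$, so $\#\nu$ exceeds all finite entries of $\pi\upharpoonright(j+1)$, among them $\pi(i)=k$.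
\end{proof}

Lemmas~\ref{lem:rich} and~\ref{lem:good} prove clause (i) of Proposition~\ref{prop:labels}. For (ii), let $M$ be a computable copy of $S$ with universe $\omega$, say $M=M_e$, and let $\rho=\pi\upharpoonright e$.

\begin{lemma}\label{lem:meets}
$\lim_sN_\rho(s)=\infty$.
\end{lemma}

\begin{proof}
Fix an isomorphism $g\colon S\to M$ and suppose $N_\rho(s)=n$ for all large $s$. For $i<e$ the entry $\rho(i)=\pi(i)$ is the limit of $N_{\rho\upharpoonright i}(s)$. So for large $s$ we have $N_{\rho\upharpoonright i}(s)=\rho(i)$ if $\rho(i)\in\omega$ and $N_{\rho\upharpoonright i}(s)\ge n$ if $\rho(i)=\infty$. As $\rho$ never dies, challenge $n$ is issued. It is never met, and neither is challenge $n+1$. By (L), $\ell_{\rho,n}$ has final state $1$ on $F_\rho(n)$ and, if $n>0$, $\ell_{\rho,n-1}$ has final state $1$ on $F_\rho(n-1)$. By \eqref{eq:lab} and monotonicity, for all large $s$ we have $\mathrm{Lab}^e_s(\ell_{\rho,n},\nu)=\{g(b_\nu)\}$ for the finitely many $\nu\in F_\rho(n)$, and $\mathrm{Lab}^e_s(\ell_{\rho,n-1},\nu)=\{g(b_\nu)\}$ for $\nu\in F_\rho(n-1)$. Also $R^M(g(b_\nu),g(b_\tau))$ holds for $\tau\in\mathrm{Ch}(\nu)$, and is seen to hold for large $s$ because $M$ is total. So (1)--(3) hold at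 all large $s$ and challenge $n$ is met, a contradiction.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:labels}(ii)]
Let $P=P_\rho$. By Lemma~\ref{lem:meets}, $\rho$ meets all its challenges, so $y^{(n)}_\nu$ is defined whenever $\nu\notin P$ and $n\ge\#\nu$. Fix such $\nu$ and $n$, and let challenges $n$ and $n+1$ be met using the values at stages $s<s'$. By (1) at $s$, monotonicity, and (2) at $s'$,
\[
\{y^{(n)}_\nu\}=\mathrm{Lab}^e_s(\ell_{\rho,n},\nu)\subseteq\mathrm{Lab}^e_{s'}(\ell_{\rho,n},\nu)=\{y^{(n+1)}_\nu\}.
\]
So $y^{(n)}_\nu$ has the same value $y_\nu$ for all $n\ge\#\nu$. To compute $y_\nu$, run the construction until $\rho$ meets challenge $\#\nu$; this uses only the finite sequence $\rho$ as extra information. The relation $V^M(\underline{\#\nu}^M,y_\nu)$ holds by the definition of $\mathrm{Lab}$. If $\tau\in\mathrm{Ch}(\nu)$, then $\tau\notin P$, and (3) for $n=\max(\#\nu,\#\tau)$ gives $R^M(y_\nu,y_\tau)$.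
\end{proof}

This completes the proofs of Proposition~\ref{prop:labels} and of Theorems~\ref{thm:main} and~\ref{thm:strong}.

\section{Other sets of dimensions}\label{sec:sets}

To replace dimension $1$ by dimension $n$ on the negative instances, we place a fixed structure of dimension $n$ next to $\mathcal C_x$ and use that dimension is multiplicative for such unions.

\begin{proof}[Proof of Theorem~\ref{thm:sets}]
By Goncharov \cite{Gon} there is a computable structure $\mathcal B_n$ of computable dimension exactly $n$ in a finite relational language; it can be taken to be a graph. Take its language disjoint from $\mathcal L$, and let $K$ be a new unary symbol. Let $\mathcal C^n_x$ be the disjoint union of $\mathcal C_x$ and $\mathcal B_n$, in which $K$ names the first part, the relations of $\mathcal L$ hold only of tuples from the first part, and those of $\mathcal B_n$ only of tuples from the second. It is computable uniformly in $x$.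

Let $\mathcal M$ be a computable copy of $\mathcal C^n_x$. The set $K^{\mathcal M}$ is computable, so it and its complement carry computable copies $\mathcal M_1$ of $\mathcal C_x$ and $\mathcal M_2$ of $\mathcal B_n$. Every pair of computable copies arises in this way up to computable renaming: place one on even and the other on odd numbers. An isomorphism $\mathcal M\to\mathcal M'$ preserves $K$ and so restricts to isomorphisms $\mathcal M_1\to\mathcal M'_1$ and $\mathcal M_2\to\mathcal M'_2$. Conversely, the union of two such isomorphisms is an isomorphism $\mathcal M\to\mathcal M'$, because no relation holds of a tuple outside the part it belongs to. Restriction and union preserve computability. Hence the classes of computable copies of $\mathcal C^n_x$ correspond to pairs of classes, and $\dim\mathcal C^n_x=\dim\mathcal C_x\cdot n$. By Theorem~\ref{thm:strong} this is $\omega$ if $x\in X$ and $n$ if $x\notin X$.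

If $\omega\in D$ and $n\notin D$, then $x\mapsto\mathcal C^n_x$ reduces $X$ to ``$\dim\in D$''. If $\omega\notin D$ and $n\in D$, it reduces $\omega\setminus X$ to ``$\dim\in D$'', and every $\Pi^1_1$ set has the form $\omega\setminus X$. The property ``$\dim\ge n$'' with $n\ge2$ corresponds to a set $D$ that contains $\omega$ and omits $1$, while ``$\dim\le n$'' and ``$\dim$ finite'' correspond to nonempty sets $D$ that omit $\omega$. The matching upper bounds are in Proposition~\ref{prop:upper}.
\end{proof}

For $D=\{n\}$, Theorem~\ref{thm:sets} gives the hardness half of the $\Pi^1_1$-completeness of dimension $n$ quoted in the introduction.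

\begin{thebibliography}{9}

\bibitem{Gon}
Goncharov, \emph{Algebra and Logic} 19 (1980).

\bibitem{HT}
Matthew Harrison-Trainor, There is no classification of the decidably presentable structures, arXiv:1702.06587 (2017).

\bibitem{HKSS}
Hirschfeldt, Khoussainov, Shore, Slinko, \emph{Ann. Pure Appl. Logic} 115 (2002).

\end{thebibliography}
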